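\title{Pair correlation of dilated integer sequences on the torus: the primes and a sharp growth threshold}

\begin{abstract}
Let $d\ge2$ and let $p_n$ be the $n$-th prime. We prove that for almost every $\boldsymbol\alpha\in\mathbb R^d$ the sequence $(\{p_n\boldsymbol\alpha\})_{n\ge1}$ does not have Poissonian pair correlation; its pair correlation counts are in fact unbounded. Only the size of the primes matters. For a nondecreasing function $g\ge1$, every integer sequence with $|a_n|\le n\,g(n)$ fails to have Poissonian pair correlation for almost all $\boldsymbol\alpha$ if and only if $\sum_n 1/(n\,g(n))$ diverges.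
\end{abstract}

\section{The question and the answer}\label{sec:intro}

For $x\in\mathbb R$ let $\{x\}$ be the fractional part of $x$ and $\|x\|$ the distance from $x$ to the nearest integer. For $\boldsymbol x=(x^{(1)},\dots,x^{(d)})\in\mathbb R^d$ put $\{\boldsymbol x\}=(\{x^{(1)}\},\dots,\{x^{(d)}\})$ and $\|\boldsymbol x\|_\infty=\max_i\|x^{(i)}\|$.

\begin{definition}
A sequence $(\boldsymbol x_n)_{n\ge1}$ in $[0,1)^d$ has \emph{Poissonian pair correlation} (PPC) if for every real $s>0$
\[
\lim_{N\to\infty}\frac1N\,\#\Big\{1\le k\ne l\le N:\ \|\boldsymbol x_k-\boldsymbol x_l\|_\infty<\frac{s}{N^{1/d}}\Big\}=(2s)^d .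
\]
\end{definition}

The length $N^{-1/d}$ is the spacing of $N$ evenly placed points in the unit cube, and the inequality says that $\boldsymbol x_l$ lies, modulo $1$, in a cube of volume $(2s)^d/N$ centered at $\boldsymbol x_k$. The quantity under the limit is therefore the average number of neighbors that a point has at the scale of the spacing. For independent uniformly distributed points its expectation is $\frac{N-1}N(2s)^d$, and PPC asks a given sequence to reproduce this value in the limit.

We consider sequences $\boldsymbol x_n=\{a_n\boldsymbol\alpha\}$ with integers $a_n$ and $\boldsymbol\alpha\in\mathbb R^d$. For these, PPC means that $F_N(s)\to(2s)^d$ for all $s>0$, where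
\[
F_N(s)=F_N(s;\boldsymbol\alpha)=\frac1N\,\#\big\{1\le k\ne l\le N:\ \|(a_k-a_l)\boldsymbol\alpha\|_\infty<sN^{-1/d}\big\}.
\]
Let $(p_n)_{n\ge1}$ be the primes in increasing order. A.~Walker proved that for $d=1$ the sequence $(\{p_n\alpha\})$ fails to have PPC for almost all $\alpha\in\mathbb R$. The question we answer is taken from Larcher and Stockinger \cite{LS}: \emph{for $d\ge2$, does $(\{p_n\boldsymbol\alpha\})_{n\ge1}$ fail to have PPC for Lebesgue-almost all $\boldsymbol\alpha\in\mathbb R^d$?}

\subsection*{What one would guess}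
Let $0<a_1<a_2<\cdots$ and group the pairs by their difference:
\begin{equation}\label{eq:r}
F_N(s)=\frac2N\sum_{m\ge1}r_N(m)\,\mathbf 1\big[\|m\boldsymbol\alpha\|_\infty<\varepsilon\big],\qquad r_N(m)=\#\{l<k\le N:\ a_k-a_l=m\},
\end{equation}
with $\varepsilon=sN^{-1/d}$. If $\boldsymbol\alpha$ is uniformly distributed modulo $1$, so is $m\boldsymbol\alpha$ (Lemma~\ref{lem:haar}). For $\varepsilon\le\frac12$ each indicator then has mean $(2s)^d/N$, and $\sum_mr_N(m)=\binom N2$, so the mean of $F_N(s)$ over $\boldsymbol\alpha$ is again $\frac{N-1}N(2s)^d$. The question concerns fluctuations. If the indicators were uncorrelated, the variance of $F_N(s)$ would be about $4(2s)^dN^{-3}\sum_mr_N(m)^2$. For $a_n=n$ we have $r_N(m)=N-m$ and $\sum_mr_N(m)^2\sim N^3/3$, so this prediction does not decay. In general all differences are smaller than $a_N$, and the Cauchy--Schwarz inequality gives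
\begin{equation}\label{eq:energy}
\sum_{m\ge1}r_N(m)^2\ \ge\ \frac1{a_N}\binom N2^2 .
\end{equation}
For the primes the right side has order $N^3/\log N$, so if the differences of primes are spread evenly, the predicted variance decays like $1/\log N$. The indicators are of course correlated, but less so in higher dimension: for $\varepsilon\le\frac13$, given $\|m\boldsymbol\alpha\|_\infty<\varepsilon$, the event $\|2m\boldsymbol\alpha\|_\infty<\varepsilon$ has conditional probability $2^{-d}$. One might guess that such correlations cause the failure for $d=1$ and that PPC is restored for $d\ge2$. On the other hand, to deduce almost everywhere convergence from variances one needs them to be summable along a sequence such as $N=2^j$, and $\sum_j1/\log 2^j$ diverges. The second consideration turns out to be the decisive one.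

\subsection*{Results}
From now on $d\ge2$ is fixed.

\begin{theorem}\label{thm:primes}
For almost all $\boldsymbol\alpha\in\mathbb R^d$ the sequence $(\{p_n\boldsymbol\alpha\})_{n\ge1}$ does not have PPC. Moreover, with $a_n=p_n$, for almost all $\boldsymbol\alpha$ and every $s>0$,
\[
\limsup_{N\to\infty}\frac{F_N(s)}{(\log\log N)^{1/(d+1)}}\ \ge\ \frac{s^d}{2+ds}.
\]
\end{theorem}

The proof uses nothing about the primes except the bound $p_n\ll n\log(n+1)$.

\begin{theorem}\label{thm:div}
Let $g:[1,\infty)\to[1,\infty)$ be nondecreasing with $\sum_n\frac1{n\,g(n)}=\infty$, and let $(a_n)$ be any sequence of integers with $|a_n|\le n\,g(n)$ for all $n$. Then for almost all $\boldsymbol\alpha\in\mathbb R^d$ we have $\limsup_NF_N(s)=\infty$ for every $s>0$. In particular $(\{a_n\boldsymbol\alpha\})$ does not have PPC.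
\end{theorem}

\begin{theorem}\label{thm:conv}
Let $g:[1,\infty)\to[1,\infty)$ be nondecreasing with $\sum_n\frac1{n\,g(n)}<\infty$. Then there is a strictly increasing sequence of positive integers with $a_n\le n\,g(n)$ for all $n$ such that $(\{a_n\boldsymbol\alpha\})$ has PPC for almost all $\boldsymbol\alpha\in\mathbb R^d$.
\end{theorem}

Together the last two theorems locate the threshold: for nondecreasing $g\ge1$, every integer sequence with $|a_n|\le n\,g(n)$ fails PPC for almost all $\boldsymbol\alpha$ if and only if $\sum_n1/(n\,g(n))=\infty$. The primes, with $g$ of order $\log$, lie on the divergent side.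

Section~\ref{sec:idea} shows the mechanism behind Theorem~\ref{thm:div} in dimension two. It has a deterministic half (Section~\ref{sec:crowd}) and a metric half (Section~\ref{sec:metric}), which are combined in Section~\ref{sec:divproof}. Theorem~\ref{thm:conv} follows from a second-moment criterion (Section~\ref{sec:second}) applied to a random sequence (Section~\ref{sec:random}).

\subsection*{Conventions}
Since the $a_n$ are integers, $F_N(s;\boldsymbol\alpha)$ depends only on $\boldsymbol\alpha$ modulo $\mathbb Z^d$. We take $\boldsymbol\alpha$ in $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ with Haar probability measure $\mu$, that is, Lebesgue measure on $[0,1)^d$. For $\boldsymbol n\in\mathbb Z^d$ we write $|\boldsymbol n|_\infty=\max_i|n_i|$; the product $\boldsymbol n\cdot\boldsymbol x\in\mathbb T$ is well defined for $\boldsymbol x\in\mathbb T^d$. We use $\|x+y\|\le\|x\|+\|y\|$ and $\|ax\|\le|a|\,\|x\|$ for $a\in\mathbb Z$. The notation $X\ll Y$ means $|X|\le CY$ for a constant $C$.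

\section{Near-relations in dimension two}\label{sec:idea}

Let $d=2$, let $(a_n)$ be any integer sequence, and put $A_N=\max_{k\le N}|a_k|$. Suppose first that the coordinates of $\boldsymbol\alpha$ satisfy an exact relation, say $\alpha_1=\alpha_2=\beta$. All points $a_k\boldsymbol\alpha$ lie on the diagonal, and $F_N(s)$ counts pairs with $\|(a_k-a_l)\beta\|<s/\sqrt N$. Cut the circle into $J=\lceil\sqrt N/s\rceil$ half-open arcs of equal length and let $\nu_i$ be the number of $k\le N$ with $a_k\beta$ in the $i$-th arc. Two points in one arc are at distance less than $s/\sqrt N$, so by Cauchy--Schwarz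
\[
NF_N(s)\ \ge\ \sum_{i=1}^J\nu_i(\nu_i-1)\ \ge\ \frac{N^2}J-N .
\]
Thus $F_N(s)\ge N/J-1$, which is about $s\sqrt N$: points confined to a curve are crowded at the scale $N^{-1/2}$.

For a given $N$ an approximate relation does the same. Let $\boldsymbol\alpha=(\beta+\delta,\beta)$ with $|\delta|\le s/(4A_N\sqrt N)$ and use $J'=\lceil2\sqrt N/s\rceil$ arcs. If $a_k\beta$ and $a_l\beta$ lie in one arc, then $\|(a_k-a_l)\beta\|<s/(2\sqrt N)$ and $\|(a_k-a_l)(\beta+\delta)\|<s/(2\sqrt N)+2A_N|\delta|\le s/\sqrt N$, so $F_N(s)\ge N/J'-1$. But the set of such $\boldsymbol\alpha$ has measure at most $s/(2A_N\sqrt N)$. For the primes $A_N\ge N$, the measures are summable, and by the Borel--Cantelli lemma almost every $\boldsymbol\alpha$ lies in only finitely many of these sets. One relation gives far more crowding than we need, on far too few $\boldsymbol\alpha$.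

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]
\begin{scope}
\clip (0,0) rectangle (1,1);
\foreach \x in {0,...,5}
  \fill[gray!45] ({(\x-0.1)/3},0) -- ({(\x+0.1)/3},0) -- ({(\x-1.9)/3},1) -- ({(\x-2.1)/3},1) -- cycle;
\end{scope}
\draw (0,0) rectangle (1,1);
\node[below] at (0.5,0) {$x^{(1)}$};
\node[left] at (0,0.5) {$x^{(2)}$};
\end{tikzpicture}
\caption{The set $\{\boldsymbol x\in\mathbb T^2:\|3x^{(1)}+2x^{(2)}\|\le\kappa\}$ for $\kappa=0.1$, drawn in the unit square. Its area is $2\kappa$. If $\|3\alpha_1+2\alpha_2\|\cdot\max_{k\le N}|a_k|\le\kappa$, then all points $a_1\boldsymbol\alpha,\dots,a_N\boldsymbol\alpha$ lie in it.}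
\label{fig:strips}
\end{figure}

So we trade crowding for measure by admitting many relations. Fix a small $\kappa>0$ and let $\boldsymbol n\in\mathbb Z^2\setminus\{0\}$ have height $H=|\boldsymbol n|_\infty$. If $\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\kappa/A_N$, then $\|\boldsymbol n\cdot a_k\boldsymbol\alpha\|\le\kappa$ for all $k\le N$, and the points lie in a family of strips of width about $\kappa/H$ and total area $2\kappa$ (Figure~\ref{fig:strips}). A square of side $s/\sqrt N$ detects the raised density $1/(2\kappa)$ as long as it is not much wider than a strip, that is, as long as $H\le\kappa\sqrt N$; then $F_N(s)$ is at least of order $1/\kappa$. There are about $\kappa^2N$ admissible vectors $\boldsymbol n$, each capturing a set of $\boldsymbol\alpha$ of measure $2\kappa/A_N$. If $A_N\le Ng(N)$, the total is of order $\kappa^3/g(N)$, and in dimension $d$ the same count gives $\kappa^{d+1}/g(N)$. Summed over $N=2^j$ this diverges for each fixed $\kappa$ exactly when $\sum_n1/(ng(n))$ does. For $g=\log$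 the sum $\sum_j\kappa_j^{d+1}/j$ still diverges when $\kappa_j^{d+1}=1/\log j$, which is the source of the exponent $1/(d+1)$ in Theorem~\ref{thm:primes}.

\section{One near-relation forces many close pairs}\label{sec:crowd}

All measures in the proof of Theorem~\ref{thm:div} are computed from the following fact.

\begin{lemma}\label{lem:haar}
If $\boldsymbol n_1,\dots,\boldsymbol n_r\in\mathbb Z^d$ are linearly independent, then the map $\boldsymbol x\mapsto(\boldsymbol n_1\cdot\boldsymbol x,\dots,\boldsymbol n_r\cdot\boldsymbol x)$ pushes Haar measure on $\mathbb T^d$ to Haar measure on $\mathbb T^r$.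
\end{lemma}

\begin{proof}
A Borel probability measure on $\mathbb T^r$ is determined by its Fourier coefficients. The coefficient of the image measure at $(j_1,\dots,j_r)\in\mathbb Z^r$ is $\int_{\mathbb T^d}e^{-2\pi i(j_1\boldsymbol n_1+\dots+j_r\boldsymbol n_r)\cdot\boldsymbol x}\,d\mu$, which vanishes unless $j_1\boldsymbol n_1+\dots+j_r\boldsymbol n_r=0$, that is, unless all $j_i$ are $0$. These are the coefficients of Haar measure.
\end{proof}

In particular $\mu\{\boldsymbol x:\|\boldsymbol n\cdot\boldsymbol x\|\le\delta\}=\min(1,2\delta)$ for every $\boldsymbol n\ne0$, whatever its height. To exploit this we replace the fixed partition of Section~\ref{sec:idea} by a cube attached to each point; we then need only the measure of the union of these cubes, not the number of grid cells that meet the strips.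

\begin{lemma}\label{lem:crowd}
Let $(a_n)$ be a sequence of integers, $\boldsymbol\alpha\in\mathbb T^d$, $0<\kappa\le\frac12$, $s>0$, $\boldsymbol n\in\mathbb Z^d\setminus\{0\}$ and $H=|\boldsymbol n|_\infty$. Let $N>s^d$ satisfy
\[
N\ge(H/\kappa)^d\qquad\text{and}\qquad\max_{k\le N}|a_k|\cdot\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\kappa .
\]
Then $F_N(s)\ge\dfrac{s^d}{\kappa(2+ds)}-1$.
\end{lemma}

\begin{proof}
Let $\varepsilon=sN^{-1/d}$ and $Q=[-\varepsilon/2,\varepsilon/2)^d$. Since $N>s^d$ we have $\varepsilon<1$, so $Q$ embeds in $\mathbb T^d$ and $\mu(Q)=s^d/N$. Let $R(\boldsymbol x)=\sum_{k\le N}\mathbf 1_Q(\boldsymbol x-a_k\boldsymbol\alpha)$ be the number of cubes $Q+a_k\boldsymbol\alpha$ that contain $\boldsymbol x$. Then $\int R\,d\mu=s^d$.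

The second moment of $R$ is controlled by $F_N(s)$. If $Q+a_k\boldsymbol\alpha$ and $Q+a_l\boldsymbol\alpha$ meet, then $(a_k-a_l)\boldsymbol\alpha$ is congruent to a difference of two points of $Q$, so $\|(a_k-a_l)\boldsymbol\alpha\|_\infty<\varepsilon$. This holds for the $N$ pairs with $k=l$ and for $NF_N(s)$ pairs with $k\ne l$. Hence
\[
\int R^2\,d\mu=\sum_{k,l\le N}\mu\big((Q+a_k\boldsymbol\alpha)\cap(Q+a_l\boldsymbol\alpha)\big)\le\frac{s^d}N\big(N+NF_N(s)\big)=s^d\big(1+F_N(s)\big).
\]

The set where $R\ne0$ is small. If $R(\boldsymbol x)\ne0$, then $\boldsymbol x=a_k\boldsymbol\alpha+\boldsymbol y$ with $k\le N$ and $\boldsymbol y\in Q$. The two hypotheses on $N$ give $|a_k|\,\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\kappa$ and $HN^{-1/d}\le\kappa$, so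
\[
\|\boldsymbol n\cdot\boldsymbol x\|\le|a_k|\,\|\boldsymbol n\cdot\boldsymbol\alpha\|+|\boldsymbol n\cdot\boldsymbol y|\le\kappa+dH\,\frac{s}{2N^{1/d}}\le\kappa\Big(1+\frac{ds}2\Big).
\]
By Lemma~\ref{lem:haar}, $\mu\{R\ne0\}\le\kappa(2+ds)$. The Cauchy--Schwarz inequality now gives
\[
s^{2d}=\Big(\int R\,d\mu\Big)^2\le\mu\{R\ne0\}\int R^2\,d\mu\le\kappa(2+ds)\,s^d\big(1+F_N(s)\big).\qedhere
\]
\end{proof}

The $a_k$ need not be distinct or monotone; they enter only through $\max_{k\le N}|a_k|$.

\section{Near-relations occur infinitely often}\label{sec:metric}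

A divergent sum of measures does not by itself imply that almost every point lies in infinitely many of the sets; some independence is needed. The events for $\boldsymbol n$ and $2\boldsymbol n$ are far from independent, because $\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\delta$ implies $\|2\boldsymbol n\cdot\boldsymbol\alpha\|\le2\delta$. For $d\ge2$ we can discard proportional vectors, keep enough vectors for the sum to diverge, and obtain exact pairwise independence from Lemma~\ref{lem:haar}. This is the only place where the proof of Theorem~\ref{thm:div} uses $d\ge2$: in $\mathbb Z^1$ any two vectors are proportional.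

\begin{lemma}\label{lem:metric}
Let $H_0\ge1$, $c>0$, and let $G$ be a positive nondecreasing function on the integers $H\ge H_0$ such that $\sum_j1/G(2^{j+1})=\infty$, the sum being over large $j$. Let $\psi:\{H\in\mathbb N:H\ge H_0\}\to[0,\frac12]$ satisfy $\psi(H)\ge c/(H^dG(H))$. Then for almost all $\boldsymbol\alpha$ there are infinitely many $\boldsymbol n\in\mathbb Z^d\setminus\{0\}$ with $\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(|\boldsymbol n|_\infty)$.
\end{lemma}

\begin{proof}
Let $\mathcal V$ be the set of vectors $\boldsymbol n=(H,n_2,\dots,n_d)$ with $H\ge H_0$, $1\le n_i\le H$ and $\gcd(H,n_2)=1$. Such a vector has $|\boldsymbol n|_\infty=H$, and exactly $\varphi(H)H^{d-2}$ elements of $\mathcal V$ have first coordinate $H$, where $\varphi$ is Euler's function. For $\boldsymbol n\in\mathcal V$ let $E_{\boldsymbol n}=\{\boldsymbol\alpha:\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(|\boldsymbol n|_\infty)\}$. Since $\psi\le\frac12$, Lemma~\ref{lem:haar} gives $\mu(E_{\boldsymbol n})=2\psi(|\boldsymbol n|_\infty)$.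

\emph{Independence.} Let $\boldsymbol n,\boldsymbol n'\in\mathcal V$ be linearly dependent. As all coordinates are positive, $u\boldsymbol n=u'\boldsymbol n'$ with coprime positive integers $u,u'$. Then $u'$ divides $H$ and $n_2$, so $u'=1$; exchanging the roles, $u=1$. Thus distinct elements of $\mathcal V$ are linearly independent, and by Lemma~\ref{lem:haar} with $r=2$ the events $E_{\boldsymbol n}$ are pairwise independent.

\emph{Divergence.} The standard estimate $\sum_{h\le x}\varphi(h)=\frac3{\pi^2}x^2+O(x\log x)$ gives $\sum_{2^j<h\le2^{j+1}}\varphi(h)=\frac9{\pi^2}4^j+O(j2^j)\ge\frac124^j$ for large $j$. For $2^j<H\le2^{j+1}$ we have $H^2G(H)\le4^{j+1}G(2^{j+1})$ because $G$ is nondecreasing. Therefore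
\[
\sum_{\boldsymbol n\in\mathcal V}\mu(E_{\boldsymbol n})\ge2c\sum_{H\ge H_0}\frac{\varphi(H)}{H^2G(H)}\ge2c\sum_{j\text{ large}}\frac{\frac124^j}{4^{j+1}G(2^{j+1})}=\frac c4\sum_{j\text{ large}}\frac1{G(2^{j+1})}=\infty .
\]

\emph{Borel--Cantelli.} Enumerate $\mathcal V$, let $Z_K$ be the sum of the indicators of the first $K$ events, and let $z_K=\int Z_K\,d\mu$, so $z_K\to\infty$. By pairwise independence the variance of $Z_K$ is the sum of the variances of the indicators, hence at most $z_K$. Chebyshev's inequality gives $\mu\{Z_K<\frac12z_K\}\le4/z_K$. The sequence $Z_K$ increases to the number $Z$ of events that occur. For each $T>0$ and all $K$ with $z_K>2T$ we have $\mu\{Z\le T\}\le\mu\{Z_K<\frac12z_K\}\le4/z_K$, so $\mu\{Z\le T\}=0$. Hence $Z=\infty$ almost everywhere.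
\end{proof}

\section{The divergent case and the primes}\label{sec:divproof}

Given a height $H$, we apply Lemma~\ref{lem:crowd} with the smallest admissible $N$, since this makes the condition on $\|\boldsymbol n\cdot\boldsymbol\alpha\|$ as weak as possible.

\begin{proof}[Proof of Theorem~\ref{thm:div}]
Fix $\kappa\in(0,\frac12]$. For $H\ge1$ let
\[
N(H)=\lceil(H/\kappa)^d\rceil,\qquad\psi(H)=\frac{\kappa}{N(H)\,g(N(H))}\le\frac12 .
\]
Since $(H/\kappa)^d\ge1$, we have $N(H)\le BH^d$ with $B=2\kappa^{-d}$. As $g$ is nondecreasing,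
\[
\psi(H)\ge\frac{\kappa^{d+1}}2\cdot\frac1{H^dG(H)},\qquad G(H)=g(BH^d),
\]
and $G$ is positive and nondecreasing. To check the divergence condition of Lemma~\ref{lem:metric}, put $X_j=B2^{dj}\ge1$. The intervals $[X_j,X_{j+1})$, $j\ge0$, cover all $n\ge B$, and
\[
\sum_{X_j\le n<X_{j+1}}\frac1{ng(n)}\le\frac1{g(X_j)}\Big(\frac1{X_j}+\int_{X_j}^{X_{j+1}}\frac{dt}t\Big)\le\frac{1+d\log2}{g(X_j)}\le\frac{d+1}{g(X_j)} .
\]
Since $\sum_n1/(ng(n))$ diverges, so does $\sum_j1/g(X_j)=\sum_j1/G(2^j)$.

By Lemma~\ref{lem:metric} there is a set $\Omega_\kappa$ of full measure such that each $\boldsymbol\alpha\in\Omega_\kappa$ admits infinitely many $\boldsymbol n\ne0$ with $\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(H)$, $H=|\boldsymbol n|_\infty$. Only finitely many vectors have a given height, so $H$ and $N=N(H)$ tend to infinity along them. By monotonicity of $g$ we have $|a_k|\le kg(k)\le Ng(N)$ for $k\le N$, hence $\max_{k\le N}|a_k|\cdot\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\kappa$. Given any $s>0$, Lemma~\ref{lem:crowd}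 applies as soon as $N>s^d$, and so $\limsup_NF_N(s)\ge\frac{s^d}{\kappa(2+ds)}-1$. The set $\Omega_\kappa$ does not depend on $s$. For $\boldsymbol\alpha$ in the full-measure set $\bigcap_{i\ge2}\Omega_{1/i}$ we obtain $\limsup_NF_N(s)=\infty$ for every $s>0$.
\end{proof}

\begin{remark}
The function $\psi$ depends only on $d$, $g$ and $\kappa$. So the exceptional null set in Theorem~\ref{thm:div} is the same for all sequences with $|a_n|\le n\,g(n)$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:primes}]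
Chebyshev's estimate $\pi(x)\gg x/\log x$ at $x=p_n$ gives $p_n\ll n\log p_n$. Since $\log p_n\ll p_n^{1/2}$, this yields $p_n\ll n^2$, hence $\log p_n\ll\log(n+1)$. So $p_n\le n\,g(n)$ with $g(x)=C\log(x+1)$ for some $C\ge2$. This $g$ is nondecreasing, $g(1)\ge2\log2>1$, and $\sum_n\frac1{n\log(n+1)}=\infty$. Theorem~\ref{thm:div} gives the first assertion.

For the second we let $\kappa$ decrease with the height. For $H\ge H_0$ put
\[
\kappa(H)=(\log\log H)^{-1/(d+1)},\qquad N(H)=\lceil(H/\kappa(H))^d\rceil,\qquad\psi(H)=\frac{\kappa(H)}{C\,N(H)\log(N(H)+1)},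
\]
where $H_0$ is so large that $\kappa(H)\le\frac12$ and $2\kappa(H)^{-d}\le\frac12H^d$ for $H\ge H_0$. Then $\psi(H)\le\frac12$ and $N(H)\le2H^d\kappa(H)^{-d}\le\frac12H^{2d}\le H^{2d}-1$, so $\log(N(H)+1)\le2d\log H$ and
\[
\psi(H)\ge\frac{\kappa(H)^{d+1}}{4dC\,H^d\log H}=\frac1{4dC\,H^d\log H\,\log\log H}.
\]
Lemma~\ref{lem:metric} applies with $G(H)=\log H\log\log H$, because $G(2^{j+1})\ll j\log j$ and $\sum_j\frac1{j\log j}=\infty$. Thus for almost every $\boldsymbol\alpha$ there are vectors $\boldsymbol n$ of arbitrarily large height $H$ with $\|\boldsymbol n\cdot\boldsymbol\alpha\|\le\psi(H)$. With $N=N(H)$ we have $p_N\|\boldsymbol n\cdot\boldsymbol\alpha\|\le CN\log(N+1)\,\psi(H)=\kappa(H)$, and Lemma~\ref{lem:crowd} with $\kappa=\kappa(H)$ gives, for every $s>0$ and all such $H$ with $N(H)>s^d$,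
\[
F_{N(H)}(s)\ge\frac{s^d}{2+ds}(\log\log H)^{1/(d+1)}-1 .
\]
Finally $H\le N(H)\le H^{2d}$ implies $0\le\log\log N(H)-\log\log H\le\log(2d)$, so $\log\log N(H)\sim\log\log H$.
\end{proof}

\section{A second-moment criterion}\label{sec:second}

We now make the variance heuristic of Section~\ref{sec:intro} rigorous. The correlations between the terms of \eqref{eq:r} cost only an arithmetic weight. Let $\tau(m)$ be the number of divisors of $m$ and $\sigma_{-1}(m)=\sum_{t\mid m}1/t$. For $a_1<a_2<\cdots$, with $r_N$ as in \eqref{eq:r}, and for $\theta>0$ put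
\[
W_N=\sum_{m\ge1}r_N(m)^2\sigma_{-1}(m),\qquad N_j(\theta)=\lceil(1+\theta)^j\rceil\quad(j\ge0).
\]

\begin{proposition}\label{prop:crit}
Let $(a_n)$ be a strictly increasing sequence of positive integers with $a_n\ll n^2$. If $\sum_jN_j(\theta)^{-3}W_{N_j(\theta)}<\infty$ for each $\theta\in\{1,\frac12,\frac13,\dots\}$, then $(\{a_n\boldsymbol\alpha\})$ has PPC for almost all $\boldsymbol\alpha$.
\end{proposition}

Passing to the subsequences $N_j(\theta)$ cannot be avoided: $W_N\ge\sum_mr_N(m)=\binom N2$, so $\sum_NN^{-3}W_N$ always diverges.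

\subsection*{Smoothing}
We compute correlations by Fourier series. The coefficients of the indicator of an arc decay only like $1/\xi$, which would make the last series in \eqref{eq:delta} below diverge, so we enclose the indicator between two trapezoids. Let $0<\eta<1$, $\varepsilon>0$, $(1+\eta)\varepsilon<\frac12$. Put $w=\eta\varepsilon$, $b^\pm=(1\pm\frac\eta2)\varepsilon$, and let $f^\pm$ be the $1$-periodic function that agrees on $[-\frac12,\frac12]$ with the convolution $\frac1w\mathbf 1_{[-b^\pm,b^\pm]}*\mathbf 1_{[-w/2,w/2]}$. This function equals $1$ for $\|x\|\le b^\pm-\frac w2$, vanishes for $\|x\|\ge b^\pm+\frac w2$, and is linear in between. Since $b^+-\frac w2=\varepsilon=b^-+\frac w2$,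
\[
0\le f^-(x)\le\mathbf 1[\|x\|<\varepsilon]\le f^+(x).
\]
Let $f$ and $b$ denote $f^+,b^+$ or $f^-,b^-$, and let $\hat f(\xi)=\int_0^1f(x)e^{-2\pi i\xi x}\,dx$ for $\xi\in\mathbb Z$. Then $\hat f(0)=2b=(2\pm\eta)\varepsilon\le3\varepsilon$, and $|\hat f(\xi)|\le\hat f(0)$ because $f\ge0$. The Fourier transform of $\mathbf 1_{[-b,b]}$ is $\sin(2\pi\xi b)/(\pi\xi)$ and convolution becomes multiplication, so for $\xi\ne0$
\begin{equation}\label{eq:fhat}
|\hat f(\xi)|=\frac1w\Big|\frac{\sin2\pi\xi b}{\pi\xi}\cdot\frac{\sin\pi\xi w}{\pi\xi}\Big|\le\min\Big(3\varepsilon,\frac1{\eta\varepsilon\xi^2}\Big)\le\frac3\eta\min\Big(\varepsilon,\frac1{\varepsilon\xi^2}\Big).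
\end{equation}
As $f$ is continuous with summable coefficients, its Fourier series converges to it absolutely and uniformly. Put $\Phi(\boldsymbol x)=\prod_{i=1}^df(x^{(i)})$ and
\[
\rho(m,m')=\frac{\gcd(m,m')}{\max(m,m')}\qquad(m,m'\ge1).
\]

\begin{lemma}\label{lem:cov}
For $m,m'\ge1$ and $\rho=\rho(m,m')$,
\[
\int_{\mathbb T^d}\Phi(m\boldsymbol\alpha)\Phi(m'\boldsymbol\alpha)\,d\mu-(2b)^{2d}\ \ll\ \varepsilon^{2d-1}\rho+\varepsilon^d\rho^d,
\]
with a constant depending only on $d$ and $\eta$.
\end{lemma}

\begin{proof}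
Let $u=m/\gcd(m,m')$, $u'=m'/\gcd(m,m')$ and $v=\max(u,u')=1/\rho$. Multiplying the Fourier series and integrating gives $\int_0^1f(mx)f(m'x)\,dx=\sum\hat f(\xi)\hat f(\xi')$ over integers with $\xi m+\xi'm'=0$. As $u,u'$ are coprime, the solutions are $(\xi,\xi')=(ju',-ju)$ with $j\in\mathbb Z$. The term $j=0$ is $(2b)^2$; call the sum of the others $\Delta$. Since $f$ is even, so is $\hat f$. We bound the coefficient with the smaller frequency by $3\varepsilon$, the other by \eqref{eq:fhat}, and compare the sum of a nonincreasing function with its integral: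
\begin{equation}\label{eq:delta}
|\Delta|\le2\sum_{j\ge1}|\hat f(ju)|\,|\hat f(ju')|\le\frac{18\varepsilon}\eta\sum_{j\ge1}\min\Big(\varepsilon,\frac1{\varepsilon j^2v^2}\Big)\le\frac{18\varepsilon}\eta\int_0^\infty\min\Big(\varepsilon,\frac1{\varepsilon y^2v^2}\Big)dy .
\end{equation}
The ranges $y\le1/(\varepsilon v)$ and $y>1/(\varepsilon v)$ each contribute $1/v$ to the integral, so $|\Delta|\le36\varepsilon\rho/\eta$.

The integral over $\mathbb T^d$ factors into $d$ equal one-dimensional integrals and equals $((2b)^2+\Delta)^d$. For $x,y\ge0$ and $1\le i\le d$ we have $x^{d-i}y^i\le x^{d-1}y+y^d$: the first term dominates if $y\le x$, the second if $y>x$. The binomial theorem with $x=(2b)^2\le9\varepsilon^2$ and $y=|\Delta|$ gives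
\[
\big|((2b)^2+\Delta)^d-(2b)^{2d}\big|\le2^d\big(x^{d-1}y+y^d\big)\ll\varepsilon^{2d-1}\rho+\varepsilon^d\rho^d.\qedhere
\]
\end{proof}

At the scale $\varepsilon=sN^{-1/d}$ the term $\varepsilon^d\rho^d$ carries the factor $N^{-1}$ of the heuristic, so its sum over $m'$ must be bounded with no logarithmic loss. The term $\varepsilon^{2d-1}\rho$ carries the smaller factor $N^{-2+1/d}$ and tolerates a crude bound.

\begin{lemma}\label{lem:gcd}
For $m,M\ge1$,
\[
\sum_{m'\le M}\rho(m,m')\le\tau(m)(2+\log M),\qquad\sum_{m'\le M}\rho(m,m')^d\le2\sigma_{-1}(m).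
\]
\end{lemma}

\begin{proof}
With $u,u'$ as above, $u$ divides $m$, $u'\le M$, and $m'=(m/u)u'$ is determined by $(u,u')$. So it suffices to sum powers of $1/\max(u,u')$ over all $u\mid m$ and $u'\le M$. For fixed $u$, the terms with $u'\le u$ contribute at most $u\cdot u^{-1}=1$ to the first sum and the others at most $\sum_{u'\le M}1/u'\le1+\log M$. For the second sum, $\rho^d\le\rho^2$ since $d\ge2$, and for fixed $u$ we get at most $u\cdot u^{-2}+\sum_{u'>u}u'^{-2}\le2/u$.
\end{proof}

For $d=1$ the second bound fails: already $\sum_{m'\le M}\rho(1,m')=\sum_{m'\le M}1/m'$ is unbounded.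

\begin{proof}[Proof of Proposition~\ref{prop:crit}]
\emph{Variance.} Fix $s>0$ and $\eta\in(0,1)$; constants may depend on $s,\eta,d$ and the sequence. Let $N$ be so large that $\varepsilon=sN^{-1/d}$ satisfies $(1+\eta)\varepsilon<\frac12$, and let
\[
F_N^\pm(\boldsymbol\alpha)=\frac2N\sum_{m\ge1}r_N(m)\,\Phi^\pm(m\boldsymbol\alpha),
\]
where $\Phi^\pm$ is built from $f^\pm$. By \eqref{eq:r}, $F_N^-\le F_N(s)\le F_N^+$. Each $\Phi^\pm(m\boldsymbol\alpha)$ has mean $(2b^\pm)^d=(2\pm\eta)^ds^d/N$, so
\[
\int F_N^\pm\,d\mu=\frac2N\binom N2(2b^\pm)^d=\frac{N-1}N\,s^d(2\pm\eta)^d .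
\]
Let $M=a_N\ll N^2$; then $r_N(m)=0$ for $m>M$. Lemma~\ref{lem:cov} bounds the covariance of $\Phi^\pm(m\boldsymbol\alpha)$ and $\Phi^\pm(m'\boldsymbol\alpha)$ by an expression symmetric in $m,m'$. Using $r_N(m)r_N(m')\le\frac12(r_N(m)^2+r_N(m')^2)$, this symmetry, and Lemma~\ref{lem:gcd},
\begin{align*}
\operatorname{Var}(F_N^\pm)&\ll\frac1{N^2}\sum_{m\le M}r_N(m)^2\sum_{m'\le M}\big(\varepsilon^{2d-1}\rho(m,m')+\varepsilon^d\rho(m,m')^d\big)\\
&\ll\frac{\varepsilon^{2d-1}}{N^2}(2+\log M)\sum_{m\le M}r_N(m)^2\tau(m)+\frac{\varepsilon^d}{N^2}W_N .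
\end{align*}
In the second term $\varepsilon^d=s^d/N$. In the first, $\varepsilon^{2d-1}\ll N^{-2+1/d}\le N^{-3/2}$ because $d\ge2$. The divisor bound $\tau(m)\ll_\delta m^\delta$ with $\delta=\frac1{20}$ gives $\tau(m)\ll N^{0.1}$ for $m\le M$, and $\log M\ll\log N$; this is where $a_n\ll n^2$ is used. Since the $a_n$ are distinct, $k$ determines $l$ in the definition of $r_N(m)$, so $r_N(m)\le N$ and $\sum_mr_N(m)^2\le N\binom N2\le N^3$. Altogether
\[
\operatorname{Var}(F_N^\pm)\ll N^{-2-3/2+3+0.1}\log N+N^{-3}W_N\ll N^{-0.3}+N^{-3}W_N .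
\]

\emph{Convergence along $N_j$.} Let $\theta\in\{1,\frac12,\dots\}$ and $N_j=N_j(\theta)$. Since $N_j\ge(1+\theta)^j$, the hypothesis gives $\sum_{j\text{ large}}\operatorname{Var}(F_{N_j}^\pm)<\infty$. The series $\sum_j(F_{N_j}^\pm-\int F_{N_j}^\pm\,d\mu)^2$ thus has finite integral, so its terms tend to $0$ almost everywhere, and $F_{N_j}^\pm\to s^d(2\pm\eta)^d$ almost everywhere. Intersecting countably many sets of full measure, we find that almost every $\boldsymbol\alpha$ satisfies
\[
s^d(2-\eta)^d\le\liminf_jF_{N_j(\theta)}(s)\le\limsup_jF_{N_j(\theta)}(s)\le s^d(2+\eta)^d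
\]
for all rational $s>0$, all rational $\eta\in(0,1)$ and all $\theta\in\{1,\frac12,\dots\}$. Fix such an $\boldsymbol\alpha$. Letting $\eta\to0$ gives $F_{N_j(\theta)}(s)\to(2s)^d$ for rational $s$. For real $s$ and rationals $s_1<s<s_2$ we have $F_N(s_1)\le F_N(s)\le F_N(s_2)$, and letting $s_1,s_2\to s$ gives the same limit.

\emph{Filling the gaps.} Let $s>0$ and $N_j\le N<N_{j+1}$. The number of pairs $k\ne l\le K$ with $\|(a_k-a_l)\boldsymbol\alpha\|_\infty<sN^{-1/d}$ is nondecreasing in $K$ and equals $KF_K(s(K/N)^{1/d})$. Taking $K=N_j,N,N_{j+1}$,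
\[
N_jF_{N_j}\big(s(N_j/N)^{1/d}\big)\le NF_N(s)\le N_{j+1}F_{N_{j+1}}\big(s(N_{j+1}/N)^{1/d}\big).
\]
Since $N_{j+1}/N_j\to1+\theta$, for large $j$ both $N/N_j$ and $N_{j+1}/N$ are at most $1+2\theta$. By monotonicity in $s$,
\[
(1+2\theta)^{-1}F_{N_j}\big(s(1+2\theta)^{-1/d}\big)\le F_N(s)\le(1+2\theta)F_{N_{j+1}}\big(s(1+2\theta)^{1/d}\big).
\]
The outer terms tend to $(1+2\theta)^{-2}(2s)^d$ and $(1+2\theta)^2(2s)^d$, so all limit points of $F_N(s)$ lie between these numbers. Letting $\theta\to0$ gives $F_N(s)\to(2s)^d$.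
\end{proof}

\section{A random sequence with few repeated differences}\label{sec:random}

By \eqref{eq:energy}, a sequence with $a_N\le Ng(N)$ has $N^{-3}W_N\gg1/g(N)$. To prove Theorem~\ref{thm:conv} we need a sequence for which this is close to the truth. We cut the positive integers into consecutive blocks $I_1,I_2,\dots$ of lengths $L_n\le g(n)$ and take one element from each block. Taking the last element would be a poor choice: on a range of $K$ indices where $L_n$ is constant it produces an arithmetic progression, which contributes $\sum_{i<K}(K-i)^2\gg K^3$ to $W_N$. With a random choice, a relation $a_k=a_l+a_{k'}-a_{l'}$ whose largest index is $k$ has probability at most $1/L_k$, and this is the saving we need.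

Let $g$ be as in Theorem~\ref{thm:conv} and put $L_n=\lfloor\min(g(n),1+\log^2n)\rfloor$; the cap $1+\log^2n$ secures the growth condition of Proposition~\ref{prop:crit}. The integers $L_n$ are nondecreasing, $L_1=1$, and $1\le L_n\le g(n)$. From $\lfloor x\rfloor\ge x/2$ for $x\ge1$ and $1/\min(x,y)\le1/x+1/y$ we get
\begin{equation}\label{eq:Lsum}
\sum_n\frac1{nL_n}\le\sum_n\frac2n\Big(\frac1{g(n)}+\frac1{1+\log^2n}\Big)<\infty .
\end{equation}
Let $S_0=0$, $S_n=L_1+\dots+L_n\le nL_n$ and $I_n=(S_{n-1},S_n]\cap\mathbb Z$. Choose $a_n\in I_n$ uniformly at random, independently for different $n$; the symbols $\mathbb P$ and $\mathbb E$ refer to this choice. Every outcome satisfies $1\le a_1<a_2<\cdots$, $a_n\le nL_n\le n\,g(n)$ and $a_n\le n(1+\log^2n)\ll n^2$.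

We first show that the weight $\sigma_{-1}$ is bounded on average over the differences.

\begin{lemma}\label{lem:sigma}
For $k\le N$ we have $\sum_{l<k}\mathbb E\,\sigma_{-1}(a_k-a_l)\ll N$, with an absolute constant.
\end{lemma}

\begin{proof}
For $x\in I_n$ put $q(x)=1/L_n=\mathbb P(a_n=x)$. Then $q\le1$, $q$ is nonincreasing because $L_n$ is nondecreasing, and $\sum_{1\le x\le S_{k-1}}q(x)=k-1$. Condition on $a_k=a$; this does not change the law of the $a_l$ with $l<k$. For $t\ge1$,
\[
\sum_{l<k}\mathbb P(t\mid a-a_l)=\sum_{\substack{1\le x\le S_{k-1}\\x\equiv a\ (\mathrm{mod}\ t)}}q(x)\le1+\frac{k-1}t .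
\]
Indeed, the term with the smallest $x$ is at most $1$. Every other $x$ exceeds $t$ and satisfies $q(x)\le\frac1t\sum_{x-t<y\le x}q(y)$ by monotonicity, and the windows $(x-t,x]$ are disjoint subsets of $[1,S_{k-1}]$. All divisors $t$ of $a-a_l\ge1$ satisfy $t\le S_N$, so
\[
\sum_{l<k}\mathbb E\,\sigma_{-1}(a-a_l)\le\sum_{t\le S_N}\frac1t\Big(1+\frac{k-1}t\Big)\le1+\log S_N+2N\ll N,
\]
since $S_N\le N(1+\log^2N)$. The bound is uniform in $a$.
\end{proof}

\begin{lemma}\label{lem:W}
$\mathbb E\,W_N\ll N^2\Lambda_N$, where $\Lambda_N=\sum_{k\le N}1/L_k$, with an absolute constant.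
\end{lemma}

\begin{proof}
Expanding $r_N(m)^2$, we see that $W_N$ is the sum of $\sigma_{-1}(a_{k'}-a_{l'})$ over all quadruples with $l<k\le N$, $l'<k'\le N$ and $a_k-a_l=a_{k'}-a_{l'}$.

If $k=k'$, then $a_l=a_{l'}$ and so $l=l'$. By Lemma~\ref{lem:sigma}, summed over $k\le N$, these terms contribute $\ll N^2$ to the expectation, and $N^2\le N^2\Lambda_N$ because $\Lambda_N\ge1/L_1=1$.

Exchanging $(k,l)$ with $(k',l')$ preserves the conditions and the weight, so the terms with $k\ne k'$ contribute twice those with $k>k'$. Fix $l,k',l'$ with $l'<k'$ and let $y=a_l+a_{k'}-a_{l'}$. The admissible $k$ satisfy $\max(k',l)<k\le N$, and the condition reads $a_k=y$. Such a $k$ differs from $l,k',l'$, so $a_k$ is independent of $(a_l,a_{k'},a_{l'})$, and given these values $a_k=y$ has probability $\mathbf 1[y\in I_k]/L_k$. Now $L_k\ge L_{k'}$, and $y$ lies in at most one block. Hence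
\[
\sum_k\mathbb E\big[\sigma_{-1}(a_{k'}-a_{l'})\mathbf 1[a_k=y]\big]=\mathbb E\Big[\sigma_{-1}(a_{k'}-a_{l'})\sum_k\frac{\mathbf 1[y\in I_k]}{L_k}\Big]\le\frac{\mathbb E\,\sigma_{-1}(a_{k'}-a_{l'})}{L_{k'}},
\]
both sums running over admissible $k$. Summing over $l'<k'$ gives $\ll N/L_{k'}$ by Lemma~\ref{lem:sigma}; summing over $l\le N$ gives a factor $N$; summing over $k'\le N$ gives $\ll N^2\Lambda_N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conv}]
Let $\theta\in\{1,\frac12,\frac13,\dots\}$ and $N_j=N_j(\theta)$, so $(1+\theta)^j\le N_j\le2(1+\theta)^j$. If $j_0$ is the least $j$ with $N_j\ge k$, then $(1+\theta)^{j_0}\ge k/2$ and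
\[
\sum_{j:\,N_j\ge k}\frac1{N_j}\le\sum_{j\ge j_0}(1+\theta)^{-j}=\frac{1+\theta}\theta\,(1+\theta)^{-j_0}\le\frac{2(1+\theta)}{\theta k}.
\]
By Lemma~\ref{lem:W} and \eqref{eq:Lsum},
\[
\mathbb E\sum_jN_j^{-3}W_{N_j}\ll\sum_j\frac1{N_j}\sum_{k\le N_j}\frac1{L_k}=\sum_k\frac1{L_k}\sum_{j:\,N_j\ge k}\frac1{N_j}\le\frac{2(1+\theta)}\theta\sum_k\frac1{kL_k}<\infty .
\]
So $\sum_jN_j(\theta)^{-3}W_{N_j(\theta)}$ is finite with probability one, and this holds simultaneously for the countably many values of $\theta$. Fix one such outcome $(a_n)$. It is strictly increasing with $1\le a_n\le n\,g(n)$ and $a_n\ll n^2$, and by Proposition~\ref{prop:crit} the sequence $(\{a_n\boldsymbol\alpha\})$ has PPC for almost all $\boldsymbol\alpha$.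
\end{proof}

\begin{thebibliography}{1}
\bibitem{LS} Gerhard Larcher and Wolfgang Stockinger, \emph{On Pair Correlation of Sequences}, arXiv:1903.09978 (2019).
\end{thebibliography}
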